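# Maximal abelian covers of random Heegaard splittings

## 1. Separating twists as transvections on twisted homology

Let $\Sigma$ be a closed oriented surface of genus $g\ge 2$ and let $c\subset\Sigma$ be a separating simple closed curve. The Dehn twist $\mathrm{Tw}_c$ acts trivially on $H_1(\Sigma;\mathbb Z)$. On the homology of a finite cyclic cover of $\Sigma$ it usually acts nontrivially, by an explicit transvection. We construct this action first, because the whole proof turns on it.

**Definition (twisted homology of $\Sigma$).** Let $\chi:H_1(\Sigma;\mathbb Z)\to\mathbb C^*$ be a nontrivial character of finite order $n$, and let $\tilde\Sigma\to\Sigma$ be the connected cover belonging to $\ker\chi$. Its deck group is $H_1(\Sigma)/\ker\chi\cong\mathbb Z/n$; fix a generator $t$ and write $\chi(t)$ for the value of $\chi$ on it, a primitive $n$-th root of unity. Put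
$$V_\chi=\{x\in H_1(\tilde\Sigma;\mathbb C): tx=\chi(t)x\}=H_1(\Sigma;\mathbb C_\chi),\qquad \langle x,y\rangle=\tfrac1n\,x\cdot\bar y ,$$
where $\cdot$ is the complex bilinear extension of the intersection pairing of $\tilde\Sigma$.

The deck group acts trivially on $H_0(\tilde\Sigma;\mathbb C)$ and $H_2(\tilde\Sigma;\mathbb C)$, so the $\chi$-parts of $H_0$ and $H_2$ vanish, and the Euler characteristic gives $\dim V_\chi=2g-2$. The form is linear in the first variable and satisfies $\langle y,x\rangle=-\overline{\langle x,y\rangle}$; such a form is called *skew-Hermitian*. It is nondegenerate on $H_1(\tilde\Sigma;\mathbb C)$ and invariant under $t$. If $tx=\mu x$ and $ty=\mu'y$ with $\mu\neq\mu'$ roots of unity, then $\langle x,y\rangle=\langle tx,ty\rangle=\mu\overline{\mu'}\langle x,y\rangle$ forces $\langle x,y\rangle=0$. So distinct eigenspaces of $t$ are orthogonal, and the form is nondegenerate on each of them, in particular on $V_\chi$.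

A mapping class $\phi$ of $\Sigma$ lifts to a map from the cover of $\ker(\chi\phi_*)$ to the cover of $\ker\chi$. It induces an isometry $V_{\chi\phi_*}\to V_\chi$, well defined up to a root of unity (the choice of lift), and functorial up to such scalars. We only use the action on subspaces, so the scalars do not matter.

**Definition (the vector $c_\chi$).** Let $c$ be an oriented separating simple closed curve and $\tilde c$ a lift. Since $[c]=0$, the lifts $t^i\tilde c$, $i\in\mathbb Z/n$, are $n$ disjoint closed curves. Put
$$c_\chi=\sum_{i\in\mathbb Z/n}\chi(t)^{-i}\,t^i\tilde c .$$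

Clearly $tc_\chi=\chi(t)c_\chi$, so $c_\chi\in V_\chi$. Another orientation or lift changes $c_\chi$ by a root of unity or a sign. For $x\in V_\chi$ we have $x\cdot t^i\tilde c=t^{-i}x\cdot\tilde c=\chi(t)^{-i}(x\cdot\tilde c)$. Therefore
$$\langle x,c_\chi\rangle=\tfrac1n\sum_i\chi(t)^i\,(x\cdot t^i\tilde c)=x\cdot\tilde c.\tag{1}$$
The twist $\mathrm{Tw}_c$ lifts to the product of the twists along all $t^i\tilde c$. It sends $x\in V_\chi$ to $x\pm\sum_i(x\cdot t^i\tilde c)\,t^i\tilde c=x\pm(x\cdot\tilde c)\sum_i\chi(t)^{-i}t^i\tilde c$, that is,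
$$\mathrm{Tw}_c:\quad x\longmapsto x\pm\langle x,c_\chi\rangle\,c_\chi .\tag{2}$$
The lifts of $c$ are disjoint, so (1) gives $\langle c_\chi,c_\chi\rangle=0$. For a second separating curve $c'$,
$$\langle c_\chi,c'_\chi\rangle=\sum_i\chi(t)^{-i}\,(t^i\tilde c\cdot\tilde c')=\sum_{\xi\in H_1(\Sigma)}(\xi\hat c\cdot\hat c')\,\chi(\xi)^{-1}\ \in\ \mathbb Z[\zeta_n],\qquad \zeta_n=e^{2\pi i/n}.\tag{3}$$
Here $\hat c,\hat c'$ are lifts to the maximal abelian cover of $\Sigma$ lying over $\tilde c,\tilde c'$. The preimage of $t^i\tilde c$ there is the union of the $\xi\hat c$ with $\xi$ mapping to $t^i$, and $\hat c'\to\tilde c'$ is a homeomorphism, so both sides count the same intersection points. The second sum is finite by compactness. Hence, once $\hat c,\hat c'$ are fixed, $\langle c_\chi,c'_\chi\rangle$ is one fixed Laurent polynomial evaluated at the point $\chi\in\mathrm{Hom}(H_1(\Sigma),\mathbb C^*)\cong(\mathbb C^*)^{2g}$.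

**Example.** Let $g=2$, let $c$ separate $\Sigma$ into two one-holed tori, and let $\chi$ have order $2$. Then $\tilde\Sigma$ has genus $3$, and $V_\chi$ is the $(-1)$-eigenspace of $t$, of dimension $6-4=2$. If $\chi$ is nontrivial on both tori, the preimage of each is connected, with Euler characteristic $-2$ and two boundary curves, so it is a two-holed torus. Each of these pieces shows that $\tilde c+t\tilde c$ bounds, so $c_\chi=\tilde c-t\tilde c=2\tilde c$, and $\tilde c$ is nonseparating, so $c_\chi\ne0$. If $\chi$ is trivial on one of the tori, that torus lifts, $\tilde c$ bounds, and $c_\chi=0$. So a given curve is useless for some characters.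

What this is for: we study 3-manifolds glued from two handlebodies by a long random product of mapping classes. Suppose that factors $\mathrm{Tw}_c^{\pm2}$, $c$ separating, occur at many places of the product. Choosing their signs and curves afresh does not change the first homology of the 3-manifold. By (2) it does move the twisted homology. So we may *freeze* the homology, together with its finite list of characters, and still have plenty of independent randomness to act on each $V_\chi$.

## 2. Random Heegaard splittings and the statements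

Fix $g\ge2$, a handlebody $H$ of genus $g$, $\Sigma=\partial H$, and the group $\mathcal M$ of orientation-preserving mapping classes of $\Sigma$. Fix a finite generating set $T$ of $\mathcal M$ with $T=T^{-1}$ and $1\in T$. Let $\phi=s_1\cdots s_L$ with $(s_1,\dots,s_L)$ uniform in $T^L$, and let $M_\phi=H\cup_\phi H$.

To fix the gluing, write $M_\phi=H\cup_\Sigma H_\phi$, where $H_\phi$ is a copy of $H$ whose boundary is identified with $\Sigma$ so that the inclusion $\Sigma\to H_\phi$ is $\Sigma\xrightarrow{\phi^{-1}}\Sigma\subset H$. (The opposite convention replaces $\phi$ by $\phi^{-1}$ and gives the same manifold.) Put $\lambda=\ker(H_1(\Sigma;\mathbb Z)\to H_1(H;\mathbb Z))$. It is a direct summand of rank $g$, and it is Lagrangian for the intersection form $\omega$. Then $\ker(H_1(\Sigma)\to H_1(H_\phi))=\phi_*\lambda$, and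
$$A_\phi:=H_1(M_\phi;\mathbb Z)=H_1(\Sigma;\mathbb Z)/(\lambda+\phi_*\lambda).$$

For a property $P$, its probability is $\lim_{L\to\infty}\Pr(M_\phi\text{ has }P)$. The *maximal abelian cover* $\hat M$ of $M$ is the cover belonging to $[\pi_1(M),\pi_1(M)]$; its deck group is $H_1(M;\mathbb Z)$. For a finite group $Q$, a *$Q$-cover* is a connected regular cover with deck group $Q$. A *finite abelian cover* is connected and regular with finite abelian deck group. We write $\beta_1$ (or $b_1$) for the first Betti number.

**Example.** If $\phi=1$, then $M_1$ is the double of $H$, that is $\#_g\,S^1\times S^2$, with $\pi_1(M_1)=F_g$ free of rank $g$ and $A_1=\mathbb Z^g$. The maximal abelian cover has fundamental group $[F_g,F_g]$, free of infinite rank, so it has $\beta_1>0$. A $Q$-cover of $M_1$ has free fundamental group of rank $1+|Q|(g-1)$. So $\beta_1>0$ does occur. For contrast, genus $1$ (excluded here) with finite nontrivial homology gives lens spaces, whose maximal abelian cover is $S^3$, with $\beta_1=0$.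

The question is what the probability is that the maximal abelian cover of $M_\phi$ has $\beta_1>0$. It is posed as open in Nathan M. Dunfield and William P. Thurston, "Finite covers of random 3-manifolds", arXiv:math/0502567 (2005). For genus $2$ and one finite abelian group $Q$ fixed in advance, Dunfield and Thurston have the result that the probability of a $Q$-cover with $\beta_1>0$ is $0$. That does not directly address the maximal abelian cover, whose deck group varies with $M$. Here is what we prove.

**Theorem A.** For all $g\ge 2$ and all $T$, $\lim_{L\to\infty}\Pr(\text{the maximal abelian cover of }M_\phi\text{ has }\beta_1>0)=0$.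

So the limit exists and depends on neither $g$ nor $T$.

**Theorem B.**
1. There are $C,c>0$ depending only on $g,T$ such that for all $L,N\ge1$, the probability that $M_\phi$ has a finite abelian cover whose deck group has exponent $\le N$ and with $\beta_1>0$ is at most $CN^{g+1}e^{-cL}$. In particular, for every $g\ge2$ and every fixed finite abelian $Q$, the probability of a $Q$-cover with $\beta_1>0$ decays exponentially.
2. If $Q$ is a finite abelian group generated by $g$ elements, that probability is $\ge|T|^{-L}$ for every $L$; otherwise $M_\phi$ never has a $Q$-cover. The probability in Theorem A is also $\ge|T|^{-L}$ for every $L$.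
3. With probability tending to $1$, $H_1(M_\phi;\mathbb Z)$ is finite and every connected abelian cover of $M_\phi$ has $\beta_1=0$.

**Proposition C.** For every $\varepsilon>0$, $\Pr(A_\phi\text{ is finite and has at most }e^{\varepsilon L}\text{ cyclic subgroups})\to1$.

No rate beyond $o(1)$ is claimed in Theorem A. Part B(1) gives exponential decay uniformly over all abelian covers with deck group of exponent up to $e^{c'L}$ for a small $c'>0$. Part B(2) shows that for a fixed finite abelian $Q$ generated by $g$ elements the decay is not faster than exponential.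

## 3. Twisted homology of $M_\phi$ as an intersection of two Lagrangians

The purpose of this section is to turn "$H_1(M_\phi;\mathbb C_\chi)\ne0$" into linear algebra in $V_\chi$. A *Lagrangian* in a $2h$-dimensional space with a nondegenerate skew-Hermitian form is an $h$-dimensional subspace on which the form vanishes identically.

**Step 1: one handlebody gives one Lagrangian.** Let $\chi$ be nontrivial of finite order and vanish on $\lambda$, so that $\chi$ is a character of $H_1(H)$. Let $\tilde H$ be the corresponding cover of $H$. Since $\pi_1(\Sigma)\to\pi_1(H)$ is onto, $\partial\tilde H=\tilde\Sigma$. As $H$ is homotopy equivalent to a graph of Euler characteristic $1-g$ and $H_0(H;\mathbb C_\chi)=0$, we get $\dim H_1(H;\mathbb C_\chi)=g-1$. The handlebody is $\Sigma\times I$ with 2- and 3-handles attached, so $H_1(H,\Sigma;\mathbb C_\chi)=0$ and $V_\chi\to H_1(H;\mathbb C_\chi)$ is onto. Let $\Lambda_\chi$ be its kernel; then $\dim\Lambda_\chi=(2g-2)-(g-1)=g-1$.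

It is isotropic. The kernel of $H_1(\tilde\Sigma;\mathbb Q)\to H_1(\tilde H;\mathbb Q)$ is isotropic for the intersection form: if two classes bound surfaces in $\tilde H$ after multiplication by integers, their intersection points on $\tilde\Sigma$ are the endpoints of the arcs in which the surfaces meet, and they cancel in pairs. The complexification of this kernel contains $\Lambda_\chi$ and is closed under complex conjugation. Hence $x\cdot\bar y=0$ for $x,y\in\Lambda_\chi$.

**Step 2: two handlebodies.** Let $\chi$ be a nontrivial finite-order character of $A_\phi$. Pulled back to $H_1(\Sigma)$, it vanishes on $\lambda$ and on $\phi_*\lambda$, so $\chi\phi_*$ also vanishes on $\lambda$. The inclusion $\Sigma\to H_\phi$ is $\phi^{-1}$ followed by $\Sigma\subset H$, so the Lagrangian of $H_\phi$ in $V_\chi$ is $\phi\Lambda_{\chi\phi_*}$. Since $H_0(\Sigma;\mathbb C_\chi)=0$, Mayer–Vietoris identifies $H_1(M_\phi;\mathbb C_\chi)$ with the cokernel of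
$$V_\chi\to V_\chi/\Lambda_\chi\ \oplus\ V_\chi/\phi\Lambda_{\chi\phi_*}.$$
Both sides have dimension $2g-2$, so the cokernel has the dimension of the kernel:
$$\dim H_1(M_\phi;\mathbb C_\chi)=\dim(\Lambda_\chi\cap\phi\Lambda_{\chi\phi_*}),\qquad H_1(M_\phi;\mathbb C_\chi)\ne0\iff\Lambda_\chi\cap\phi\Lambda_{\chi\phi_*}\ne0.\tag{4}$$

**Example ($\phi=1$).** The dimension in (4) is $g-1$ for each nontrivial $\chi$. A $Q$-cover with $Q$ finite abelian therefore has $\beta_1=g+(|Q|-1)(g-1)=1+|Q|(g-1)$, in agreement with Section 2.

**Example (genus $2$, one separating twist).** Let $g=2$ and $\phi=\mathrm{Tw}_c^k$, $k\ne0$, with $c$ separating. Then $A_\phi=\mathbb Z^2$ for every $k$. Let $\chi$ be a nontrivial finite-order character of $A_\phi$ and $\Lambda_\chi=\mathbb C\ell$, a line in a plane. By (2), $\phi\ell=\ell\pm k\langle\ell,c_\chi\rangle c_\chi$. If $\langle\ell,c_\chi\rangle=0$ then $c_\chi\in\ell^\perp=\mathbb C\ell$ and $\phi\Lambda_\chi=\Lambda_\chi$. If $\langle\ell,c_\chi\rangle\ne0$ then $c_\chi\notin\mathbb C\ell$, since $\ell$ is isotropic, and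 $\phi\Lambda_\chi\ne\Lambda_\chi$. So $H_1(M_\phi;\mathbb C_\chi)\ne0$ if and only if $c_\chi\in\Lambda_\chi$. A twist outside $\Lambda_\chi$ kills the twisted homology without changing $A_\phi$.

## 4. Galois orbits of characters and the size of the union bound

When $A_\phi$ is finite, $\hat M\to M_\phi$ is a finite cover with deck group $A_\phi$, and
$$H_1(\hat M;\mathbb C)=\bigoplus_{\chi\in\widehat{A_\phi}}H_1(M_\phi;\mathbb C_\chi).$$
The term $\chi=1$ is $H_1(M_\phi;\mathbb C)=0$. The natural plan is to freeze the homology, show that for each single $\chi\ne1$ the event $H_1(M_\phi;\mathbb C_\chi)\ne0$ has probability at most $C_2e^{-c_2L}$ given the frozen data, and add over $\chi$.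

This stops at the addition. The number of characters is $|A_\phi|$. The group $A_\phi$ is the cokernel of the $g\times g$ integer matrix of $\phi_*\lambda\to H_1(\Sigma)/\lambda\cong\mathbb Z^g$, whose entries are at most exponential in $L$. So, when $A_\phi$ is finite,
$$|A_\phi|\le e^{C_3L},\tag{5}$$
with $C_3$ depending only on $g,T$. The sum is then bounded by $C_2e^{(C_3-c_2)L}$, and nothing relates the growth constant $C_3$ to the constant $c_2$ coming from the random choice of twists.

The way out is that characters do not behave independently. Suppose $\chi,\chi'$ generate the same cyclic subgroup of $\widehat{A_\phi}$, of order $n$. Then $\chi'=\chi^j$ with $j$ prime to $n$, so $\chi'=\sigma\circ\chi$ for some $\sigma\in\mathrm{Gal}(\mathbb Q(\zeta_n)/\mathbb Q)$. The twisted chain complex of $\chi$ is defined over $\mathbb Q(\zeta_n)$, and applying $\sigma$ to its matrices gives that of $\chi'$. Ranks do not change, so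
$$\dim H_1(M_\phi;\mathbb C_{\chi'})=\dim H_1(M_\phi;\mathbb C_\chi).\tag{6}$$
It suffices to test one character per nontrivial cyclic subgroup of $\widehat{A_\phi}\cong A_\phi$. A cyclic group of order $d$ has $d$ characters but only as many cyclic subgroups as $d$ has divisors. On the other hand $(\mathbb Z/p)^2$ has $p+2$ cyclic subgroups, so this gain depends on the shape of $A_\phi$. That is what Proposition C is about.

Two tasks remain: a bound for one character with constants *independent of the character* (Sections 5–8), and Proposition C (Section 9).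

## 5. Finitely many separating curves that serve every character

We need enough transvections (2) on every $V_\chi$, coming from one finite set of curves.

**Lemma 1.** There is a finite set $\mathcal C$ of pairwise non-isotopic separating simple closed curves such that for every nontrivial finite-order $\chi$ some subset $S\subset\mathcal C$ satisfies: $\{c_\chi\}_{c\in S}$ spans $V_\chi$, and the graph on $S$ with an edge $cc'$ whenever $\langle c_\chi,c'_\chi\rangle\neq0$ is connected.

**Step 1: a normal form for $\chi$.** This step reduces the construction to a one-parameter family of characters. Let $\pi=\pi_1(\Sigma,*)$ have standard generators $a_i,b_i$ with $\prod[a_i,b_i]=1$, where $[x,y]=xyx^{-1}y^{-1}$. Let $\chi$ have order $n>1$ and fix a primitive $n$-th root of unity $\zeta$. Then $\chi=\zeta^{\omega(v,\cdot)}$ with $v\in\mathbb Z^{2g}$ such that $\gcd(v_1,\dots,v_{2g},n)=1$. Changing $v$ modulo $n$, we can make it primitive. First, adding $n$ to $v_2$ if needed, $d=\gcd(v_2,\dots,v_{2g})\ne0$. Then choose $k$ by the Chinese remainder theorem so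 that $v_1+kn$ is prime to $d$. For a prime $p\mid d$ with $p\nmid n$ this is a condition on $k$ mod $p$ that can be satisfied; for $p\mid d$, $p\mid n$, we have $p\nmid v_1$ and nothing is needed.

Let $\chi^0(a_i)=\zeta$, $\chi^0(b_i)=1$ for all $i$; then $\chi^0=\zeta^{\omega(v^0,\cdot)}$ with $v^0=\pm\sum b_i$ primitive. The group $Sp(2g,\mathbb Z)$ is transitive on primitive vectors and $\mathcal M\to Sp(2g,\mathbb Z)$ is onto, so some $f\in\mathcal M$ has $f_*v^0=v$. Then $\chi(f_*x)=\zeta^{\omega(f_*v^0,f_*x)}=\chi^0(x)$, that is, $\chi f_*=\chi^0$.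

**Step 2: commutators as vectors.** From here to Step 5, $\chi=\chi^0$. This step lets us compute $c_\chi$ from a word in $\pi$. Fix a lift $\tilde *$ of $*$ and let $\epsilon:\pi\to\mathbb Z/n$ be such that the lift of $\eta$ from $\tilde *$ ends at $t^{\epsilon(\eta)}\tilde *$; so $\chi(\eta)=\chi(t)^{\epsilon(\eta)}$. For $\gamma\in[\pi,\pi]$ the lift $\tilde\gamma$ at $\tilde *$ is closed; put
$$\Delta(\gamma)=\sum_i\chi(t)^{-i}t^i[\tilde\gamma]\in V_\chi .$$
Then $\Delta(\gamma\gamma')=\Delta(\gamma)+\Delta(\gamma')$. The lift of $\eta\gamma\eta^{-1}$ at $\tilde *$ is homologous to $t^{\epsilon(\eta)}\tilde\gamma$, so $\Delta(\eta\gamma\eta^{-1})=\chi(t)^{\epsilon(\eta)}\Delta(\gamma)=\chi(\eta)\Delta(\gamma)$. If $\gamma$ is represented by a simple separating loop $c$ through $*$, then $\Delta(\gamma)=c_\chi$ for the lift through $\tilde *$.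

**Step 3: the curves $\delta_i$ and their pairings.** View $\Sigma$ as a $4g$-gon with sides identified, and let $\delta_i$ be the diagonal cutting off the four sides $[a_i,b_i]$. In $\Sigma$ it is a simple separating loop through $*$ representing $[a_i,b_i]$. It bounds two closed subsurfaces: $\Sigma_1$, the image of the cut-off pentagon, a one-holed torus containing the loops $a_i,b_i$; and $\Sigma_2$, containing all other $a_j,b_j,\delta_j$. Let $u_i=\Delta([a_i,b_i])=(\delta_i)_\chi$.

Suppose $\gamma\in[\pi,\pi]$ is represented by a based loop in $\Sigma_1$, or by one in $\Sigma_2$. Then the cycle $\Delta(\gamma)$ lies in the preimage of that subsurface and can be pushed off the preimage of $\delta_i$. By (1), $\langle\Delta(\gamma),u_i\rangle=\Delta(\gamma)\cdot\tilde\delta_i=0$.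

If $p$ is a based loop in $\Sigma_1$ and $q$ one in $\Sigma_2$, then
$$\langle\Delta([p,q]),u_i\rangle=\Delta([p,q])\cdot\tilde\delta_i=\pm(1-\chi(p))(1-\chi(q)).\tag{7}$$
To see this, let $x=y_1+y_2$ be a cycle with $y_k$ a chain in the preimage $\tilde\Sigma_k$ of $\Sigma_k$. Then $\partial y_1=-\partial y_2$ lies in $\partial\tilde\Sigma_1$. Push $\tilde\delta_i$ into the interior of $\tilde\Sigma_1$. Then $x\cdot\tilde\delta_i$ is the intersection number of the relative cycle $y_1$ with a curve parallel to a boundary component, and this is $\pm$ the degree of $\partial y_1$ on that component $\tilde\delta_i$; the sign depends only on orientations. Now take the lift of $pqp^{-1}q^{-1}$ at $\tilde *$. Its part in $\tilde\Sigma_1$ is $y_1=\tilde p-t^{\epsilon(q)}\tilde p$, because the segment for $p^{-1}$ runs from $t^{\epsilon(p)+\epsilon(q)}\tilde *$ back to $t^{\epsilon(q)}\tilde *$. Therefore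
$$\partial y_1=t^{\epsilon(p)}\tilde *-\tilde *-t^{\epsilon(p)+\epsilon(q)}\tilde *+t^{\epsilon(q)}\tilde * .$$
Applying $\sum_i\chi(t)^{-i}t^i$ turns a term $t^k\tilde *$ into a chain whose coefficient at $\tilde *$ is $\chi(t)^k$. The coefficient at $\tilde *$ is thus $\chi(p)-1-\chi(p)\chi(q)+\chi(q)=-(1-\chi(p))(1-\chi(q))$. The points $t^j\tilde *$ with $j\ne0$ lie on the other components $t^j\tilde\delta_i$. This proves (7).

**Step 4: further curves $\delta_i'$.** The vectors $u_i$ are mutually orthogonal, so we need partners for them. For $1\le i\le g-1$ let $w=b_ia_i^{-1}b_i^{-1}a_{i+1}$, and let $\alpha_i$ be the endomorphism of the free group on the generators with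
$$a_i\mapsto a_i,\quad b_i\mapsto w^{-1}b_i,\quad a_{i+1}\mapsto w^{-1}a_{i+1}w,\quad b_{i+1}\mapsto b_{i+1}w,$$
fixing the other generators. Then $\alpha_i(w)=w^{-1}(b_ia_i^{-1}b_i^{-1})w\cdot w^{-1}a_{i+1}w=w^{-1}\cdot w\cdot w=w$. The endomorphism with $b_i\mapsto wb_i$, $a_{i+1}\mapsto wa_{i+1}w^{-1}$, $b_{i+1}\mapsto b_{i+1}w^{-1}$ (others fixed) sends $w$ to $w(b_ia_i^{-1}b_i^{-1})w^{-1}\cdot wa_{i+1}w^{-1}=w$, and hence is inverse to $\alpha_i$. The product $[a_i,b_i][a_{i+1},b_{i+1}]=a_i\,w\,b_{i+1}a_{i+1}^{-1}b_{i+1}^{-1}$ is mapped to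
$$a_i\,w\,(b_{i+1}w)(w^{-1}a_{i+1}^{-1}w)(w^{-1}b_{i+1}^{-1})=a_i\,w\,b_{i+1}a_{i+1}^{-1}b_{i+1}^{-1},$$
that is, to itself. So $\alpha_i$ preserves the surface relator and induces an automorphism of $\pi$. By the Dehn–Nielsen–Baer theorem it is realized by a homeomorphism of $(\Sigma,*)$. The image $\delta_i'$ of $\delta_i$ is a separating simple loop through $*$. Since $w^{-1}=a_{i+1}^{-1}b_ia_ib_i^{-1}$, it represents
$$\alpha_i([a_i,b_i])=a_iw^{-1}b_ia_i^{-1}b_i^{-1}w=a_ia_{i+1}^{-1}w=a_ia_{i+1}^{-1}b_ia_i^{-1}b_i^{-1}a_{i+1}=[a_i,\,a_{i+1}^{-1}b_ia_i].$$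
Use $[x,yz]=[x,y]\cdot y[x,z]y^{-1}$ and $[a_i,b_ia_i]=[a_i,b_i]$. By Step 2,
$$u_i':=(\delta_i')_\chi=\Delta([a_i,a_{i+1}^{-1}])+\chi(a_{i+1})^{-1}u_i .$$

**Step 5: the Gram matrix.** We check that $u_1,\dots,u_{g-1},u_1',\dots,u'_{g-1}$ is a basis with connected graph.

- $\langle u_i,u_k\rangle=0$ for all $i,k$, by Step 3.
- $\langle u_i',u_i\rangle=\pm(1-\zeta)(1-\zeta^{-1})=\pm|1-\zeta|^2\ne0$, by (7) with $p=a_i$, $q=a_{i+1}^{-1}$.
- $\langle u_i',u_{i+1}\rangle=\pm|1-\zeta|^2\neq0$ if $i+1\le g-1$, by (7) for $\delta_{i+1}$ with $p=a_{i+1}^{-1}$, $q=a_i$, using $[a_i,a_{i+1}^{-1}]=[a_{i+1}^{-1},a_i]^{-1}$.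
- $\langle u_i',u_k\rangle=0$ for $k\ne i,i+1$, because $a_i,b_i,a_{i+1}$ all lie in the side $\Sigma_2$ of $\delta_k$.

So $B=(\langle u_i',u_k\rangle)_{1\le i,k\le g-1}$ is bidiagonal with nonzero diagonal, hence invertible. The Gram matrix of the $2g-2$ vectors has the form $\begin{pmatrix}0&-B^*\\B&*\end{pmatrix}$, which is nonsingular. The vectors are therefore independent, and form a basis of $V_\chi$. The graph contains the path $u_1,u_1',u_2,u_2',\dots,u_{g-1},u_{g-1}'$.

**Step 6: finitely many curves suffice.** Let $\chi$ be any nontrivial torsion character and $f$ as in Step 1. The isometry $V_{\chi^0}=V_{\chi f_*}\to V_\chi$ induced by $f$ sends $c_{\chi^0}$ to $f(c)_\chi$ up to a root of unity or a sign. So the curves $f(\delta_i),f(\delta_i')$ have nonsingular Gram matrix at $\chi$, and nonzero pairings at $\chi$ along a spanning path. For a fixed system of curves, with fixed lifts to the maximal abelian cover, (3) shows that the Gram determinant and these pairings are Laurent polynomials in the character. Hence they stay nonzero on a Zariski open set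 of characters. At each nontrivial torsion character in that set, the $2g-2$ vectors are independent in the $(2g-2)$-dimensional space $V_\chi$, so they span it, and the path is still there. We have covered the set of nontrivial torsion characters by such open sets. With the topology induced from the Zariski topology of $(\mathbb C^*)^{2g}$ it is noetherian, hence quasi-compact, so finitely many systems suffice. Let $\mathcal C$ consist of one representative of each unoriented isotopy class occurring. $\square$

Note $|\mathcal C|\ge2g-2\ge2$. Every $c\in\mathcal C$ has $c_\chi\ne0$ for some $\chi$, so it is essential.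

**Example.** Let $g=2$ and let $H$ be the handlebody in which $b_1,b_2$ bound disks, so that $\chi^0$ vanishes on $\lambda$. The loop $\delta_1$, representing $[a_1,b_1]$, is null-homotopic in $H$, so $u_1\in\Lambda_{\chi^0}$, and $u_1\ne0$. Since $\langle u_1',u_1\rangle\neq0$, the vector $u_1'$ is not in $\Lambda_{\chi^0}=\mathbb Cu_1$. By the genus $2$ example in Section 3, $H_1(M_\phi;\mathbb C_{\chi^0})$ is one-dimensional for $\phi=\mathrm{Tw}_{\delta_1}^k$, and zero for $\phi=\mathrm{Tw}_{\delta_1'}^k$, $k\ne0$.

## 6. A spectral gap on subspaces squeezed between Lagrangians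

Let $V$ be a complex vector space of dimension $2h\ge2$ with a nondegenerate skew-Hermitian form. We apply a long random product of squared transvections to a Lagrangian and ask for the probability that the result meets a given Lagrangian $\Lambda'$.

First take $h=1$, the genus $2$ case. Lagrangians are isotropic lines, and two lines meet nontrivially exactly when they are equal. If the averaging operator of one random step has norm $\rho<1$ on $\ell^2$ of the set of isotropic lines, then after $k$ steps the law of the line has $\ell^2$-norm at most $\rho^k$, so every single line has probability at most $\rho^k$. The norm bound is plausible: if two squared transvections generate a free subgroup of $SL_2(\mathbb C)$, the stabilizer of a line in it is solvable, hence cyclic, and cyclic stabilizers do not spoil Kesten's bound for free groups.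

For $h\ge2$ this breaks down: meeting $\Lambda'$ is no longer equality with $\Lambda'$. A bound for the probability of each single Lagrangian says nothing about the probability of the large set of Lagrangians that meet $\Lambda'$. The repair is to express incidence as membership in a linear subspace, let the group act on the set of such *subspaces*, and lower their dimension one at a time.

**Definition.** Let $Y=\bigwedge^hV$. For a Lagrangian $\Lambda\subset V$ let $u_\Lambda\in Y$ be its decomposable vector (up to scalar) and $W_\Lambda=\{y\in Y:y\wedge u_\Lambda=0\}$, a hyperplane. Then $u_\Lambda\in W_{\Lambda'}\iff\Lambda\cap\Lambda'\ne0$. Let $X(V)$ be the discrete set of subspaces $W\subset Y$ that contain some $u_\Lambda$ and are contained in some $W_{\Lambda'}$, with $\Lambda,\Lambda'$ Lagrangian.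

For $h=1$ we have $Y=V$ and $W_{\Lambda'}=\Lambda'$, so $X(V)$ is the set of isotropic lines. In general, isometries up to scalar induce bijections of the sets $X(V)$. For a finitely supported probability measure $\nu$ on isometries, $\|\nu\|_{\ell^2(X(V))}$ denotes the norm of the averaging operator.

**Lemma 2.** Let $F$ be a countable group, $R\le F$ amenable, $\mu$ a symmetric finitely supported probability measure on $F$. Then $\|\mu\|_{\ell^2(F/R)}\le\|\mu\|_{\ell^2(F)}$.

*Proof.* The idea is to spread a function on $F/R$ over Følner sets in the fibers. Let $\sigma:F/R\to F$ be a section and $(A_k)$ a Følner sequence in $R$ with $|A_k\triangle rA_k|/|A_k|\to0$ for each $r\in R$. For finitely supported $f$ on $F/R$ put $f_k(\sigma(x)r)=f(x)1_{A_k}(r)|A_k|^{-1/2}$; then $\|f_k\|=\|f\|$. For $s\in F$ write $s\sigma(x)=\sigma(sx)c(s,x)$ with $c(s,x)\in R$. Then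
$$\langle sf_k,f_k\rangle=\sum_{z\in F}f_k(z)\overline{f_k(sz)}=\sum_xf(x)\overline{f(sx)}\,\frac{|c(s,x)A_k\cap A_k|}{|A_k|}\longrightarrow\langle sf,f\rangle .$$
Hence $|\langle\mu f,f\rangle|=\lim|\langle\mu f_k,f_k\rangle|\le\|\mu\|_{\ell^2(F)}\|f\|^2$. Since $\mu$ is self-adjoint and such $f$ are dense, the claim follows. $\square$

For an isotropic vector $v\in V$ (possibly $0$) put $\tau_v(x)=x+\langle x,v\rangle v$. It is an isometry: the cross terms in $\langle\tau_vx,\tau_vy\rangle$ are $\langle x,v\rangle\langle v,y\rangle+\langle x,v\rangle\overline{\langle y,v\rangle}=0$.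

**Lemma 3.** Let $v_1,\dots,v_N\in V$ be isotropic (possibly $0$), $N\ge2$, $\tau_j=\tau_{v_j}$. Assume

(i) some $S\subset\{1,\dots,N\}$ has $\{v_j\}_{j\in S}$ spanning $V$ and a connected graph (edges: $\langle v_i,v_j\rangle\ne0$);

(ii) whenever $\langle v_i,v_j\rangle\ne0$, $\tau_i^2$ and $\tau_j^2$ freely generate a free group acting faithfully on $\mathrm{span}(v_i,v_j)$.

Let $\nu$ be uniform on $\tau_1^{\pm2},\dots,\tau_N^{\pm2}$. Then $\|\nu\|_{\ell^2(X(V))}\le\rho:=1-\frac{2-\sqrt3}{N(N-1)}$.

The bound depends only on $N$; this makes everything uniform in $\chi$.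

For $\langle v_i,v_j\rangle\ne0$ let $E=\mathrm{span}(v_i,v_j)$. It is two-dimensional and nondegenerate, so $V=E\oplus E^\perp$, and $\tau_i,\tau_j$ act as elements of $SL(E)\oplus1$. Let $F_{ij}=\langle\tau_i^2,\tau_j^2\rangle$, free of rank $2$.

**Step 1: every $W\in X(V)$ has a small stabilizer for some edge.** We claim that for each $W\in X(V)$ there is an edge $ij$ of $S$ such that $\mathrm{Stab}_{F_{ij}}(W)$ is cyclic or trivial.

Suppose not. Then for each edge of $S$ the stabilizer, a subgroup of a free group, is nonabelian free. It acts faithfully on $E$, so its image in $SL(E)$ is not virtually solvable. Proper Zariski closed subgroups of $SL_2(\mathbb C)$ have dimension $\le2$; their identity components are solvable, because Lie algebras of dimension $\le2$ are solvable, so they are virtually solvable. Hence the stabilizer is Zariski dense in $SL(E)$. Stabilizing $W$ is a Zariski closed condition, so $W$ is invariant under $SL(E)\oplus1$, and in particular under $\tau_i$ and $\tau_j$. Since $\{v_j\}_{j\in S}$ spans $V$, $|S|\ge2h\ge2$; as the graph is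 connected, every $j\in S$ lies on an edge. So $W$ is invariant under $\Gamma=\langle\tau_j:j\in S\rangle$.

Let $u_\Lambda\in W\subset W_{\Lambda'}$. For $\gamma\in\Gamma$ we have $u_{\gamma\Lambda}\in W\subset W_{\Lambda'}$, that is, $\gamma\Lambda\cap\Lambda'\ne0$ for all $\gamma\in\Gamma$. Replace $\Lambda$ by some $\gamma\Lambda$ with $\dim(\gamma\Lambda\cap\Lambda')$ minimal, and put $I=\Lambda\cap\Lambda'\ne0$. Since $\{v_j\}_{j\in S}$ spans and the form is nondegenerate, there are $j\in S$ and $x_0\in I$ with $\langle x_0,v_j\rangle\ne0$. Let $y\in\Lambda$ with $\tau_jy=y+sv_j\in\Lambda'$, where $s=\langle y,v_j\rangle$. Then $\langle x_0,y+sv_j\rangle=0$ (both vectors are in $\Lambda'$) and $\langle x_0,y\rangle=0$ (both are in $\Lambda$). So $\bar s\langle x_0,v_j\rangle=0$ and $s=0$. Thus $\tau_j\Lambda\cap\Lambda'=I\cap v_j^\perp$, of dimension $\dim I-1$. This contradicts minimality and proves the claim.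

**Step 2: the norm.** Now we average over pairs. The measure $\nu$ is the average of the $N(N-1)/2$ measures $\nu_{ij}$ ($i<j$), where $\nu_{ij}$ is uniform on $\tau_i^{\pm2},\tau_j^{\pm2}$. If $\langle v_i,v_j\rangle\ne0$, let $X_{ij}\subset X(V)$ be the $F_{ij}$-invariant set of points whose $F_{ij}$-stabilizer is cyclic or trivial; otherwise let $X_{ij}=\emptyset$. Decomposing into orbits, $\ell^2(X_{ij})$ is a sum of representations $\ell^2(F_{ij}/R)$ with $R$ amenable. By Lemma 2 and Kesten's theorem (the simple random walk on a free group of rank $2$ has norm $\sqrt3/2$), $\nu_{ij}$ has norm $\le\sqrt3/2$ on $\ell^2(X_{ij})$. It preserves $\ell^2(X_{ij})$ and its complement, so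
$$|\langle\nu_{ij}f,f\rangle|\le\|f\|^2-\Big(1-\tfrac{\sqrt3}2\Big)\|f1_{X_{ij}}\|^2\qquad(f\in\ell^2(X(V))).$$
By Step 1 the sets $X_{ij}$ cover $X(V)$, so $\sum_{i<j}\|f1_{X_{ij}}\|^2\ge\|f\|^2$. Averaging gives $|\langle\nu f,f\rangle|\le\big(1-\frac2{N(N-1)}(1-\frac{\sqrt3}2)\big)\|f\|^2=\rho\|f\|^2$. Since $\nu$ is self-adjoint, the bound follows. $\square$

**Two cases where (ii) holds.**

(a) *$V=V_\chi$ and $v_j=(c_j)_\chi$ with $c_j$ separating.* Let $z=\langle v_i,v_j\rangle\ne0$. In the basis $v_i,v_j$ of $E$ the operators $\tau_i^2,\tau_j^2$ are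
$$\begin{pmatrix}1&-2\bar z\\0&1\end{pmatrix},\qquad\begin{pmatrix}1&0\\2z&1\end{pmatrix}.$$
By (3), $z$ is a nonzero algebraic integer in $\mathbb Q(\zeta_n)$. The product $\prod_\sigma\sigma(z)$ over $\mathrm{Gal}(\mathbb Q(\zeta_n)/\mathbb Q)$ is a nonzero integer, so $|\sigma(z)|\ge1$ for some $\sigma$. Apply $\sigma$ to all matrix entries; this is an isomorphism of matrix groups, and $\sigma$ commutes with complex conjugation. Now the off-diagonal entries have modulus $\ge2$. For $|\alpha|\ge2$ and $k\ne0$, the matrix $\begin{pmatrix}1&k\alpha\\0&1\end{pmatrix}$ maps $\{|x|<|y|\}$ into $\{|x|>|y|\}$, because $|x+k\alpha y|\ge2|y|-|x|>|y|$; the lower triangular matrices do the reverse. By ping-pong the two matrices freely generate a free group. The group $F_{ij}$ is trivial on $E^\perp$, so it acts faithfully on $E$.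

(b) *$V=H_1(\Sigma;\mathbb C)$, $\langle x,y\rangle=x\cdot\bar y$, $v_j=[c_j]$ for a chain $c_1,\dots,c_{2g}$* of simple closed curves: consecutive curves meet once, the others are disjoint. The intersection matrix is skew and tridiagonal with entries $\pm1$ next to the diagonal, so its determinant is $1$, and the $v_j$ span. The graph is a path, so (i) holds. The nonzero pairings are $\pm1$, so the ping-pong of (a) gives (ii).

In both cases $\{\mathrm{Tw}_{c_j}^2,\mathrm{Tw}_{c_j}^{-2}\}$ acts as $\{\tau_j^2,\tau_j^{-2}\}$ up to scalars.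

## 7. Lowering the dimension: non-concentration

We now convert the gap on $X(V)$ into a bound for incidence. The mechanism is Cauchy–Schwarz: two independent copies of a random translate of $W$ are rarely equal, and if they differ, their intersection has smaller dimension.

**Lemma 4.** Let $V_0,\dots,V_k$ be spaces as in Section 6, all of dimension $2h$; let $\gamma_i:V_{i-1}\to V_i$ be isometries up to scalar; let $\theta_i$ be independent random isometries of $V_i$ (up to scalar) with symmetric finitely supported laws $\nu_i$ and $\|\nu_i\|_{\ell^2(X(V_i))}\le\rho<1$. Let $x_0\subset V_0$ be a fixed Lagrangian and $x_i=\theta_i\gamma_ix_{i-1}$. Then with $D=\binom{2h}h$, for every Lagrangian $\Lambda'\subset V_k$,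
$$\Pr(x_k\cap\Lambda'\ne0)\le2\rho^{\lfloor k/D\rfloor2^{2-D}}.$$

**Step 1: a recursion.** Let $u_m=u_{x_m}$ and
$$\delta_r(m)=\sup\{\Pr(u_m\in W):W\in X(V_m),\ \dim W\le r\}\quad(\sup\emptyset=0).$$
Then $\delta_0=0$, since members of $X(V_m)$ contain a nonzero vector. Let $W\in X(V_m)$ with $\dim W\le r$, let $\ell\le m$, and put
$$\Theta=\theta_m\gamma_m\cdots\theta_{m-\ell+1}\gamma_{m-\ell+1}.$$
It is independent of $u_{m-\ell}$, and $u_m=\Theta u_{m-\ell}$ up to scalar. Let $\Theta'$ be a copy of $\Theta$, independent of $(\Theta,u_{m-\ell})$. Conditioning on $u_{m-\ell}$ and using Cauchy–Schwarz,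
$$\Pr(u_m\in W)^2\le\mathbb E\big[\Pr(u_{m-\ell}\in\Theta^{-1}W\mid u_{m-\ell})^2\big]=\Pr(u_{m-\ell}\in\Theta^{-1}W\cap\Theta'^{-1}W).$$

The law of $\Theta^{-1}W=\gamma_{m-\ell+1}^{-1}\theta_{m-\ell+1}^{-1}\cdots\gamma_m^{-1}\theta_m^{-1}W$ on $X(V_{m-\ell})$ is obtained from the point mass at $W$ by applying alternately the operators $\nu_i$ (of norm $\le\rho$; each $\nu_i$ is symmetric, so it is also the law of $\theta_i^{-1}$) and the unitaries induced by the $\gamma_i^{-1}$. There are $\ell$ operators $\nu_i$, so this law has $\ell^2$-norm at most $\rho^\ell$, and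
$$\Pr(\Theta^{-1}W=\Theta'^{-1}W)=\sum_{W'}\Pr(\Theta^{-1}W=W')^2\le\rho^{2\ell}.$$
If $\Theta^{-1}W\ne\Theta'^{-1}W$, these are different subspaces of the same dimension $\le r$, so their intersection $W'$ has dimension $\le r-1$; it lies in some $W_{\Lambda''}$. Either $W'$ contains no Lagrangian vector, and then $u_{m-\ell}\notin W'$, or $W'\in X(V_{m-\ell})$, and then, $u_{m-\ell}$ being independent of $(\Theta,\Theta')$, it lies in $W'$ with conditional probability at most $\delta_{r-1}(m-\ell)$. Hence
$$\delta_r(m)^2\le\rho^{2\ell}+\delta_{r-1}(m-\ell).$$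

**Step 2: solving it.** Fix $\ell=\lfloor k/D\rfloor$. We claim $\delta_r(m)\le2\rho^{\ell2^{1-r}}$ for $r\ge1$, $m\ge r\ell$. For $r=1$, $\delta_1(m)^2\le\rho^{2\ell}$. For $r\ge2$, by induction,
$$\delta_r(m)^2\le\rho^{2\ell}+2\rho^{\ell2^{2-r}}\le4\rho^{\ell2^{2-r}},$$
because $2^{2-r}\le2$ and $\rho<1$.

**Step 3: the target.** We have $x_k\cap\Lambda'\ne0$ iff $u_k\in W_{\Lambda'}$, and $\dim W_{\Lambda'}=D-1\ge1$. If $W_{\Lambda'}\notin X(V_k)$, it contains no Lagrangian vector and the probability is $0$. Otherwise apply Step 2 with $r=D-1$, $m=k\ge(D-1)\ell$. $\square$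

## 8. Marked blocks: freezing the homology

**Block decomposition.** We now locate free twists inside the walk. Let $\Psi$ be a finite subset of $\mathcal M$. As $T$ generates, $T=T^{-1}$ and $1\in T$, there is $\ell_0$ such that each $\psi\in\Psi$ is the product of some word $w_\psi\in T^{\ell_0}$; fix one for each $\psi$. Cut the walk into $n_L=\lfloor L/\ell_0\rfloor$ blocks of length $\ell_0$ and a remainder. Call a block *marked* if its word is one of the $w_\psi$; this has probability $\kappa=|\Psi||T|^{-\ell_0}$. Let $\mathcal G$ be the $\sigma$-algebra generated by the positions of the marked blocks, all unmarked words, and the remainder. Given $\mathcal G$,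
$$\phi=\gamma_0\theta_1\gamma_1\theta_2\cdots\theta_k\gamma_k\tag{8}$$
with $k$ and the $\gamma_i$ determined by $\mathcal G$ and $\theta_1,\dots,\theta_k$ independent and uniform on $\Psi$. The number $k$ is binomial, so by Chernoff's bound $\Pr(k<\kappa n_L/2)\le Ce^{-cL}$.

We use the standard fact that powers $\mathrm{Tw}_a^j,\mathrm{Tw}_b^k$ ($j,k\neq0$) of twists along essential curves agree only if $a,b$ are isotopic and $j=k$. So if $\Psi=\{\mathrm{Tw}_c^{\pm2}\}$ for $N$ pairwise non-isotopic essential curves, the $2N$ elements are distinct, and a uniform element of $\Psi$ acts with the law $\nu$ of Lemma 3.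

**Corollary 5.** Let $\Psi=\{\mathrm{Tw}_c^{\pm2}:c\in\mathcal C\}$ with $\mathcal C$ from Lemma 1. Then $\phi_*$ on $H_1(\Sigma)$, hence $A_\phi$ as a quotient of $H_1(\Sigma)$, is $\mathcal G$-measurable. There are $C_1,c_1>0$ depending only on $g,\mathcal C$ such that for every nontrivial finite-order character $\chi$ of $A_\phi$,
$$\Pr(H_1(M_\phi;\mathbb C_\chi)\ne0\mid\mathcal G)\le C_1e^{-c_1k}.$$

*Proof.* The elements of $\Psi$ act trivially on $H_1(\Sigma)$, so $\phi_*=(\gamma_0\gamma_1\cdots\gamma_k)_*$; this gives the measurability. We condition on $\mathcal G$. By (4) we need the probability that $\phi\Lambda_{\chi\phi_*}\cap\Lambda_\chi\ne0$. Put $\chi_i=\chi\circ(\gamma_0\cdots\gamma_{i-1})_*$. The $\theta_i$ fix characters, so (8) acts through fixed spaces: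
$$V_{\chi\phi_*}\xrightarrow{\gamma_k}V_{\chi_k}\xrightarrow{\theta_k}V_{\chi_k}\xrightarrow{\gamma_{k-1}}V_{\chi_{k-1}}\to\cdots\xrightarrow{\theta_1}V_{\chi_1}\xrightarrow{\gamma_0}V_\chi .$$
On each $V_{\chi_i}$, hypothesis (i) of Lemma 3 holds by Lemma 1 and (ii) holds by case (a), with $N=|\mathcal C|\ge2$. So the gap $\rho$ is the same for all of them. Apply Lemma 4 with $2h=2g-2$, with the indices read in the order of the displayed chain, starting Lagrangian $\Lambda_{\chi\phi_*}$ and target $\gamma_0^{-1}\Lambda_\chi\subset V_{\chi_1}$. Since $\lfloor k/D\rfloor\ge k/D-1$, the bound has the stated form, with $c_1=2^{2-D}|\log\rho|/D$. $\square$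

**Corollary 6.** $\Pr(b_1(M_\phi)>0)\le Ce^{-cL}$ with $C,c>0$ depending only on $g,T$.

*Proof.* We have $b_1(M_\phi)=2g-\dim(\lambda_{\mathbb Q}+\phi_*\lambda_{\mathbb Q})=\dim(\lambda_{\mathbb Q}\cap\phi_*\lambda_{\mathbb Q})$. The space $\lambda_{\mathbb C}$ is closed under conjugation, so it is Lagrangian for $x\cdot\bar y$. Use (8) with $\Psi=\{\mathrm{Tw}_{c_j}^{\pm2}\}$ for the chain in case (b), with all $V_i=H_1(\Sigma;\mathbb C)$ and $N=2g$. Given $\mathcal G$, Lemma 4 with start $\lambda_{\mathbb C}$ and target $\gamma_{0}^{-1}\lambda_{\mathbb C}$ bounds the probability by a constant times $e^{-c'k}$, with $c'>0$ depending only on $g$. Combine with $\Pr(k<\kappa n_L/2)\le Ce^{-cL}$. $\square$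

## 9. The invariant factors of $A_\phi$

This section proves Proposition C. When $A_\phi$ is finite, write $A_\phi=\bigoplus_{i=1}^g\mathbb Z/d_i$ with $d_1\mid\cdots\mid d_g$; this is possible since $A_\phi$ is the cokernel of an integer $g\times g$ matrix. By (5), $d_g\le e^{C_3L}$.

**Step 1: reduction to $d_{g-1}$.** Let $\mathrm{div}(n)$ be the number of divisors of $n$ and $\varphi$ Euler's function. Orders of elements of $A_\phi$ divide $d_g$. For $n\mid d_g$, the number of cyclic subgroups of order $n$ is
$$\frac{\#\{\text{elements of order }n\}}{\varphi(n)}\le\frac{\prod_i\gcd(d_i,n)}{\varphi(n)}\le d_{g-1}^{g-1}\frac n{\varphi(n)}\le d_{g-1}^{g-1}\,\mathrm{div}(n),$$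
because $n/\varphi(n)=\prod_{p\mid n}\frac p{p-1}\le2^{\#\{p\mid n\}}\le\mathrm{div}(n)$. Summing over $n\mid d_g$,
$$\#\{\text{cyclic subgroups of }A_\phi\}\le\mathrm{div}(d_g)^2\,d_{g-1}^{g-1}.$$
For every $\varepsilon'>0$ there is a constant with $\mathrm{div}(x)\le C_{\varepsilon'}x^{\varepsilon'}$: for primes $p\ge2^{1/\varepsilon'}$ we have $a+1\le2^a\le p^{\varepsilon'a}$, and the finitely many smaller primes contribute bounded factors $(a+1)p^{-\varepsilon'a}$. With $d_g\le e^{C_3L}$ this gives $\mathrm{div}(d_g)^2\le e^{o(L)}$. So it suffices to show that for each $\varepsilon>0$, $\Pr(A_\phi\text{ finite},\ d_{g-1}\le e^{\varepsilon L})\to1$.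

**Step 2: invariant factors as intersections mod $q$.** For a prime power $q=p^a$ let $\lambda_q=\lambda\otimes\mathbb Z/q\subset H_1(\Sigma;\mathbb Z/q)$, so $\lambda_q^\perp=\lambda_q$. A homomorphism $A_\phi\to\mathbb Z/q$ is a functional $\omega(x,\cdot)$ vanishing on $\lambda_q$ and $\phi\lambda_q$, so
$$I_\phi:=\lambda_q\cap\phi\lambda_q\cong\mathrm{Hom}(A_\phi,\mathbb Z/q),\qquad x\mapsto\omega(x,\cdot).$$
Let $r_q(\phi)$ be the number of summands $\mathbb Z/q$ in a cyclic decomposition of $I_\phi$. If $A_\phi$ is finite, then $I_\phi\cong\bigoplus\mathbb Z/\gcd(d_i,q)$, and $r_q(\phi)$ is the number of $i$ with $q\mid d_i$. In particular $r_q\ge2$ iff $q\mid d_{g-1}$, and $r_q\ge1$ iff $q\mid d_g$.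

**Step 3: one fixed prime power.** The surjection $A_\phi\to\mathbb Z/q$ exists iff $I_\phi$ contains an element of order $q$, that is, a unimodular vector (one with a unit coordinate). The image of $T$ generates $Sp(2g,\mathbb Z/q)$ and contains $1$, so the walk on this finite group equidistributes. For $\phi$ uniform in $Sp(2g,\mathbb Z/q)$ and $v$ unimodular, $\phi^{-1}v$ is uniform among unimodular vectors. So the expected number of unimodular vectors, up to units, in $\lambda_q\cap\phi\lambda_q$ is
$$\frac{p^{ag}(1-p^{-g})}{p^a(1-p^{-1})}\cdot\frac{p^{ag}(1-p^{-g})}{p^{2ag}(1-p^{-2g})}=p^{-a}\frac{1-p^{-g}}{(1-p^{-1})(1+p^{-g})}\le2p^{-a}.$$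
Hence
$$\limsup_{L}\Pr(A_\phi\twoheadrightarrow\mathbb Z/p^a)\le2p^{-a}.\tag{9}$$
An infinite $A_\phi$ surjects onto every $\mathbb Z/p$. Taking $a=1$ and $p\to\infty$, we get $\Pr(A_\phi\text{ infinite})\to0$.

One might hope to bound $d_{g-1}$ by summing statements like (9) over all $q$. But (9) is a limit for a *fixed* $q$, while at length $L$ the primes dividing $d_{g-1}$ may be as large as $e^{C_3L}$, and (9) gives nothing for moduli growing with $L$. Only boundedly many primes can be treated this way. For all larger primes at once we compare $\phi$ with a randomly perturbed copy of itself, a comparison that needs no mixing modulo the large prime.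

**Step 4: switching.** Let $b\in H_1(\Sigma)$ be the class of an oriented nonseparating simple closed curve. On homology the twist along it acts as $t_b(x)=x+s\,\omega(x,b)b$, $s=\pm1$. For any class $v$ put $t_v(x)=x+s\,\omega(x,v)v$. Choose $\ell_1$ such that some $w_1\in T^{\ell_1}$ has the twist as its product, and let $w_0=(1,\dots,1)\in T^{\ell_1}$. Fix $m$ and let $L\ge m\ell_1$. Let $B_1,\dots,B_m$ be the products of the first $m$ blocks of length $\ell_1$ and $v_i=B_1\cdots B_{i-1}b$. In this section block $i$ is *marked* if its word is $w_0$ or $w_1$; this has probability $\kappa_1=2|T|^{-\ell_1}$.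

Let $J$ be uniform on $\{1,\dots,m\}$, independent of the walk. Let $\phi'$ be the product after exchanging $w_0\leftrightarrow w_1$ in block $J$ if it is marked, and $\phi'=\phi$ otherwise. For each value of $J$ the exchange is an involution of $T^L$, so it preserves the uniform measure, and the pair $(\phi,\phi')$ is exchangeable. If block $J$ is marked, put $B=B_1\cdots B_{J-1}$; then $\phi'=(Bt_bB^{-1})^{\pm1}\phi=t_{Bb}^{\pm1}\phi=t_v^{\pm1}\phi$ on homology, with $v=v_J$.

**Step 5: the drop rule.** *If $\phi'=t_v^{\pm1}\phi$ on homology and some $x\in I_\phi$ has $\omega(x,v)$ a unit mod $p$, then $r_q(\phi')=r_q(\phi)-1$.* This is the argument of Step 1 of Lemma 3 again. If $y\in I_\phi$ and $\omega(y,v)=0$, then $y=t_v^{\pm1}y\in\phi'\lambda_q$, so $I_\phi\cap v^\perp\subset I_{\phi'}$. Conversely let $y'=y\pm s\,\omega(y,v)v\in I_{\phi'}$ with $y\in\phi\lambda_q$, $y'\in\lambda_q$. Then $\omega(x,y')=0$ (both in $\lambda_q$) and $\omega(x,y)=0$ (both in $\phi\lambda_q$), so $\omega(y,v)\omega(x,v)=0$. As $\omega(x,v)$ is a unit, $\omega(y,v)=0$, and $y'=y\in I_\phi\cap v^\perp$.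 Thus $I_{\phi'}$ is the kernel of $\omega(\cdot,v):I_\phi\to\mathbb Z/q$. This map is surjective, and it splits because $\mathbb Z/q$ is free over itself, so $I_\phi\cong I_{\phi'}\oplus\mathbb Z/q$.

For illustration, in a symplectic plane over $\mathbb F_p$ with basis $x,v$, $\omega(x,v)=1$, take $\lambda_p=\mathbb F_px$ and $\phi=1$. Then $I_\phi=\mathbb F_px$, and $t_v\lambda_p=\mathbb F_p(x+sv)$ meets $\lambda_p$ in $0$: the rank drops from $1$ to $0$.

**Step 6: drops are frequent, rises are rare.** Fix $\eta\in(0,\kappa_1/4)$ and a number $K_0=K_0(m)$, chosen in Lemma 7. Let $Z$ be the event, depending only on the first $m$ blocks, that at least $\kappa_1m/2$ of them are marked and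
$$\text{for all primes }p>K_0\text{ and }0\ne w\in\mathbb F_p^{2g}:\quad\#\{i\le m:\omega(w,v_i)\equiv0\bmod p\}\le\eta m.$$
Let $F,F'$ be the events that $A_\phi$, $A_{\phi'}$ are finite; by exchangeability $\Pr(F'^c)=\Pr(F^c)$. Below, $\sum_q$ runs over prime powers $q=p^a$, $a\ge1$, with $p>K_0$. On $F$ put $S_r=\sum_q\log p\cdot1[r_q(\phi)=r]$. Then on $F$
$$\sum_{r\ge1}S_r\le\log d_g\le C_3L,$$
and $\sum_{r\ge2}S_r$ is the logarithm of the part of $d_{g-1}$ composed of primes $>K_0$. Let $2\le r\le g$.

- On $F\cap Z$, if $r_q(\phi)=r$, choose $x\in I_\phi$ of order $q$; its reduction mod $p$ is nonzero. For at least $(\kappa_1/2-\eta)m$ values of $J$, block $J$ is marked and $\omega(x,v_J)$ is a unit mod $p$. For these $J$ the drop rule gives $r_q(\phi')=r-1$.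
- If $r_q(\phi)=r-1\ge1$ and $r_q(\phi')=r$, then block $J$ is marked (otherwise $\phi'=\phi$). For any chosen $x\in I_\phi$ of order $q$ we have $\omega(x,v_J)\equiv0$ mod $p$, since otherwise the drop rule would give $r_q(\phi')=r-2$. On $Z$, given the walk, this has probability at most $\eta$ over $J$.

By the first item,
$$\Big(\frac{\kappa_1}2-\eta\Big)\mathbb E[S_r1_{F\cap Z}]\le\mathbb E\Big[1_F\sum_q\log p\,1[r_q(\phi)=r,\ r_q(\phi')=r-1]\Big].$$
On $F\setminus F'$ the inner sum is at most $S_r\le C_3L$, so that part is at most $C_3L\Pr(F'^c)=C_3L\Pr(F^c)$. By exchangeability the part on $F\cap F'$ equals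
$$\mathbb E\Big[1_{F\cap F'}\sum_q\log p\,1[r_q(\phi)=r-1,\ r_q(\phi')=r]\Big].$$
Here $Z^c$ contributes at most $C_3L\Pr(Z^c)$, and by the second item $Z$ contributes at most $\eta\,\mathbb E[S_{r-1}1_F]\le\eta C_3L$. Altogether
$$\Big(\frac{\kappa_1}2-\eta\Big)\mathbb E[S_r1_{F\cap Z}]\le C_3L\big(\Pr(F^c)+\Pr(Z^c)+\eta\big).$$
Add $\mathbb E[S_r1_{F\cap Z^c}]\le C_3L\Pr(Z^c)$, use $\kappa_1/2-\eta\ge\kappa_1/4$, and sum over $r=2,\dots,g$:
$$\mathbb E\Big[1_F\sum_{r\ge2}S_r\Big]\le(g-1)C_3L\Big(\Pr(Z^c)+\frac{\Pr(Z^c)+\eta+\Pr(F^c)}{\kappa_1/4}\Big).\tag{10}$$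

**Step 7: the event $Z$ is likely.** What remains is to see that the vectors $v_i$ do not crowd into hyperplanes, even modulo large primes.

**Lemma 7.** For fixed $\eta$, with suitable $K_0(m)$, $\Pr(Z^c)\to0$ as $m\to\infty$. ($\Pr(Z^c)$ does not depend on $L\ge m\ell_1$.)

*Proof.* The condition on the number of marked blocks holds with probability tending to $1$ by the law of large numbers.

*From large primes to $\mathbb Q$.* The entries of $v_1,\dots,v_m$ are bounded by some deterministic $R_m\ge1$; let $K_0=(2g)!R_m^{2g}$. If $\{v_i\}_{i\in S}$ spans $\mathbb Q^{2g}$, some $2g\times2g$ minor is nonzero and at most $K_0$ in absolute value, so $\{v_i\}_{i\in S}$ spans $\mathbb F_p^{2g}$ for all $p>K_0$. If the second condition in $Z$ fails, more than $\eta m$ of the $v_i$ lie, modulo some $p>K_0$, in a hyperplane. They do not span $\mathbb F_p^{2g}$, so they lie in a common rational hyperplane $U$. It suffices to bound the probability that such a $U$ exists.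

*One vector and one subspace.* Let $P\ge16eg/\eta$ be a prime, $e=\exp(1)$. By equidistribution in $Sp(2g,\mathbb F_P)$, the vector $B_1\cdots B_tb$ mod $P$ becomes uniform on nonzero vectors as $t\to\infty$ (the class $b$ is primitive). A hyperplane contains a fraction $\frac{P^{2g-1}-1}{P^{2g}-1}\le\frac1P$ of the nonzero vectors. So there is $t_0\ge1$ such that $\Pr(\omega(n,B_1\cdots B_tb)\equiv0\bmod P)\le2/P$ for all $t\ge t_0$ and all nonzero $n\in\mathbb F_P^{2g}$. A proper rational subspace $U$ lies in $n^\perp$ for a primitive integral $n$, so $\Pr(B_1\cdots B_tb\in U)\le2/P$ for $t\ge t_0$. Let $\mathcal F_s=\sigma(B_1,\dots,B_s)$. For an $\mathcal F_s$-measurable $U$, the event $v_i\in U$ says $B_{s+1}\cdots B_{i-1}b\in(B_1\cdots B_s)^{-1}U$, where the left side is independent of $\mathcal F_s$. Hence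
$$\Pr(v_i\in U\mid\mathcal F_s)\le2/P\quad\text{for }\mathcal F_s\text{-measurable proper rational }U\text{ and }i-1\ge s+t_0.\tag{11}$$

*Making the hyperplane predictable.* The hyperplane $U$ depends on all the $v_i$, so (11) does not apply to it directly. We replace it by a span of early vectors. Suppose $S=\{i\le m:v_i\in U\}$ has $|S|>\eta m$. Choose greedily $j_1=\min S$, $U_s=\mathrm{span}(v_{j_1},\dots,v_{j_s})$, $j_{s+1}=\min\{i\in S:v_i\notin U_s\}$ as long as this exists. Dimensions grow inside $U$, so there are at most $2g-1$ indices $j_s$, and each $U_s\subset U$ is proper. Each $i\in S$ with $j_s\le i<j_{s+1}$ (or $i\ge j_s$ for the last $s$) has $v_i\in U_s$. So for some $s$, at least $\eta m/2g$ indices $i\in[j_s,m]$ have $v_i\in U_s$, and some residue class mod $t_0$ contains at least $\eta m/(2gt_0)$ of them.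

*Counting.* Fix $s$, $j_1<\dots<j_s$ and the residue class, and let $i_0<i_1<\cdots$ be the elements of the class in $[j_s,m]$; there are at most $\lfloor m/t_0\rfloor$ indices $a\ge1$. The space $U_s$ is $\mathcal F_{j_s-1}$-measurable. On the event that it is proper, (11) with $\mathcal F_{i_{a-1}-1}$ gives $\Pr(v_{i_a}\in U_s\mid\mathcal F_{i_{a-1}-1})\le2/P$ for $a\ge1$, since $i_a-i_{a-1}=t_0$. The earlier events $v_{i_{a'}}\in U_s$, $a'<a$, are $\mathcal F_{i_{a-1}-1}$-measurable. At least $B^*:=\lceil\eta m/(2gt_0)\rceil-1$ indices $a\ge1$ must have $v_{i_a}\in U_s$, and $B^*\ge\eta m/(4gt_0)$ for $m$ large. Iterating conditional probabilities, with a union bound over the $B^*$-element sets of indices, this has probability at most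
$$\binom{\lfloor m/t_0\rfloor}{B^*}\Big(\frac2P\Big)^{B^*}\le\Big(\frac{2em}{t_0B^*P}\Big)^{B^*}\le\Big(\frac{8eg}{\eta P}\Big)^{B^*}\le2^{-B^*}.$$
A union bound over $s$, $(j_1,\dots,j_s)$ and the class gives a total of at most $2g\,m^{2g}\,t_0\,2^{-\eta m/(4gt_0)}\to0$. $\square$

**Step 8: end of the proof of Proposition C.** Let $\varepsilon,\delta>0$. By (10) and Markov's inequality,
$$\Pr\Big(F,\ \sum_{r\ge2}S_r>\varepsilon L\Big)\le\frac{(g-1)C_3}\varepsilon\Big(\Pr(Z^c)+\frac{\Pr(Z^c)+\eta+\Pr(F^c)}{\kappa_1/4}\Big).$$
The constants $C_3,\kappa_1$ do not depend on $\eta,m,L$. Choose $\eta$ so small that its term is at most $\delta/3$, then $m$ so large that the terms with $\Pr(Z^c)$ are at most $\delta/3$ (Lemma 7). Now $K_0$ is fixed. By Step 3, $\Pr(F^c)\to0$, so for $L$ large the last term is at most $\delta/3$ and also $\Pr(F^c)\le\delta$. Thus with probability $\ge1-2\delta$ the group $A_\phi$ is finite and the part of $d_{g-1}$ composed of primes $>K_0$ is at most $e^{\varepsilon L}$. Choose $a$ with $\sum_{p\le K_0}2p^{-a}<\delta$. If $p^a\mid d_{g-1}$,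 then $A_\phi\twoheadrightarrow\mathbb Z/p^a$. By (9), for $L$ large, with probability $\ge1-\delta$ no $p^a$ with $p\le K_0$ divides $d_{g-1}$, and then the part of $d_{g-1}$ composed of primes $\le K_0$ is at most the constant $K_0^{aK_0}$. So $\Pr(A_\phi\text{ finite},\ d_{g-1}\le e^{2\varepsilon L})\ge1-3\delta$ for $L$ large. As $\varepsilon,\delta$ were arbitrary, Step 1 gives Proposition C. $\blacksquare$

## 10. Proof of Theorem A

Use (8) with $\Psi=\{\mathrm{Tw}_c^{\pm2}:c\in\mathcal C\}$ as in Corollary 5. Let $\mathcal E_\varepsilon$ be the event of Proposition C. It is $\mathcal G$-measurable, because $A_\phi$ is. On $\mathcal E_\varepsilon$ the group $A_\phi$ is finite and, by Section 4, $\beta_1(\hat M)=\sum_{\chi\in\widehat{A_\phi}}\dim H_1(M_\phi;\mathbb C_\chi)$, where the trivial character contributes $0$. By (6), $\beta_1(\hat M)>0$ only if $H_1(M_\phi;\mathbb C_\chi)\ne0$ for one of the chosen generators $\chi$ of the nontrivial cyclic subgroups of $\widehat{A_\phi}\cong A_\phi$. There are at most $e^{\varepsilon L}$ of these, and the list is determined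 by $\mathcal G$. By Corollary 5, on $\mathcal E_\varepsilon\cap\{k\ge\kappa n_L/2\}$,
$$\Pr(\beta_1(\hat M)>0\mid\mathcal G)\le e^{\varepsilon L}C_1e^{-c_1\kappa n_L/2}\le C_2e^{\varepsilon L-c_2L},$$
with $c_2>0$ independent of $\varepsilon$. Take $\varepsilon=c_2/2$. Then
$$\Pr(\beta_1(\hat M)>0)\le\Pr(\mathcal E_\varepsilon^c)+\Pr(k<\kappa n_L/2)+C_2e^{-c_2L/2}\longrightarrow0$$
by Proposition C and Section 8. So the limit exists and equals $0$, for every $g\ge2$ and every $T$. $\blacksquare$

## 11. Proof of Theorem B

**Part 1.** A finite abelian cover with deck group $Q$ has $\beta_1=\sum_{\chi\in\widehat Q}\dim H_1(M_\phi;\mathbb C_\chi)$, where the $\chi$ are characters of $A_\phi$ of order at most the exponent of $Q$, and the term $\chi=1$ is $b_1(M_\phi)$. So if such a cover with exponent $\le N$ has $\beta_1>0$, then $b_1(M_\phi)>0$ or some nontrivial character $\chi$ of $A_\phi$ of order $\le N$ has $H_1(M_\phi;\mathbb C_\chi)\neq0$. Characters of $A_\phi$ factor through $H_1(\Sigma)/\lambda=H_1(H)\cong\mathbb Z^g$, so at most $\sum_{n\le N}n^g\le N^{g+1}$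 of them have order $\le N$; given $\mathcal G$ they are a fixed list. By Corollaries 5 and 6 the probability is at most
$$\Pr(b_1(M_\phi)>0)+\Pr(k<\kappa n_L/2)+N^{g+1}C_1e^{-c_1\kappa n_L/2}\le CN^{g+1}e^{-cL}.$$
For fixed $Q$ take $N$ to be its exponent. Here Proposition C is not needed.

**Part 2.** Since $1\in T$, $\Pr(\phi=1)\ge|T|^{-L}$, and $M_1=\#_gS^1\times S^2$ has fundamental group $F_g$. If $Q$ is generated by $g$ elements, there is an epimorphism $F_g\to Q$, and the corresponding cover of $M_1$ has free fundamental group of rank $1+|Q|(g-1)>0$. In general $\pi_1(M_\phi)$ is generated by $g$ elements, being a quotient of $\pi_1(H)$, so a $Q$-cover requires $Q$ to be generated by $g$ elements. The maximal abelian cover of $M_1$ has fundamental group $[F_g,F_g]$, free of infinite rank, so it has $\beta_1>0$.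

**Part 3.** By Theorem A and $\Pr(A_\phi\text{ infinite})\to0$ (Step 3 of Section 9), with probability tending to $1$ the group $A_\phi$ is finite and $\beta_1(\hat M)=0$. Every connected abelian cover of $M_\phi$ belongs to a subgroup containing $[\pi_1(M_\phi),\pi_1(M_\phi)]$, so it is finitely covered by $\hat M$. By transfer, $\beta_1$ does not decrease in finite covers, so every such cover has $\beta_1=0$. $\blacksquare$
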